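\title{The Haagerup property for polynomially growing extensions of free groups}

\begin{abstract}
We prove that every semidirect product $\mathbb F_n\rtimes\mathbb F_k$ over a free subgroup of polynomially growing outer automorphisms of $\mathbb F_n$ has the Haagerup property. More generally, for $n\ge 2$, an extension of $\mathbb F_n$ by a countable group $Q$ whose outer action is polynomially growing has the Haagerup property if and only if $Q$ does. The main tool is a theorem on groups acting on trees: if all edge stabilizers map isomorphically onto one fixed quotient, the Haagerup property passes from the vertex stabilizers to the group. It is combined with the Kolchin theorem of Bestvina, Feighn and Handel.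
\end{abstract}

\section{Introduction}\label{sec:intro}

A function $\psi\colon G\to\mathbb C$ on a discrete group $G$ is \emph{conditionally negative definite} if
\[
\sum_{i,j}\overline{\lambda}_i\lambda_j\,\psi(g_i^{-1}g_j)\le 0
\]
for all $N\ge1$, all $g_1,\dots,g_N\in G$ and all $\lambda_1,\dots,\lambda_N\in\mathbb C$ with $\sum_i\lambda_i=0$. The group $G$ has the \emph{Haagerup property} (is \emph{a-T-menable}) if it carries a proper conditionally negative definite function. We use the usual normalization throughout: $\psi$ is real, $\psi(g)=\psi(g^{-1})\ge0$ and $\psi(1)=0$, and proper means that $\{\psi\le R\}$ is finite for every $R$. The functions we construct are of this kind.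

The model to keep in mind is a squared displacement. If $G$ acts by affine isometries on a real Hilbert space and $\psi(g)=\|g\xi-\xi\|^2$, then $\psi(g_i^{-1}g_j)=\|g_i\xi-g_j\xi\|^2$, and the sum above equals $-2\|\sum_j\lambda_j\,g_j\xi\|^2$, computed in the complexification. Such a $\psi$ is proper when the orbit of $\xi$ leaves every ball.

The free group $\mathbb F_m$ of finite rank $m$ has the Haagerup property, a theorem of Haagerup (1979), and the property is stable under direct products. So $\mathbb F_n\times\mathbb F_k$ has it. It is not stable under semidirect products. The pair $(\mathbb Z^2\rtimes\mathrm{SL}_2(\mathbb Z),\mathbb Z^2)$ has relative property (T) (Kazhdan, Margulis): every conditionally negative definite function on $\mathbb Z^2\rtimes\mathrm{SL}_2(\mathbb Z)$ is bounded on the infinite subgroup $\mathbb Z^2$. Hence this group does not have the Haagerup property, although $\mathbb Z^2$ and $\mathrm{SL}_2(\mathbb Z)$ do (see Example~\ref{ex:trees}). For $\mathbb F_n\rtimes\mathbb F_k$ one is therefore led to ask which actions are mild enough.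

Fix a free basis of $\mathbb F_n$ and let $\|[w]\|$ be the cyclically reduced length of the conjugacy class $[w]$. An outer automorphism $\Theta\in\mathrm{Out}(\mathbb F_n)$ is \emph{polynomially growing} if for every $[w]$ the sequence $\|\Theta^m([w])\|$ is bounded above by a polynomial in $m$. The following example will accompany us through the paper.

\begin{example}\label{ex:running}
Let $Q=F(s,t)$ be free on $s,t$, and let $q\mapsto\bar q$ be the isomorphism $F(s,t)\to F(a,b)$ with $\bar s=a$, $\bar t=b$. Let $\sigma(q)$ be the automorphism of $F(a,b,c)$ that fixes $a$ and $b$ and sends $c$ to $c\bar q$. Then $\sigma(q)\sigma(q')(c)=c\bar q\bar q'$, so $\sigma$ is a homomorphism. If $\sigma(q)$ is conjugation by $g$, then $g$ commutes with $a$ and $b$, so $g=1$ and $q=1$: the map $Q\to\mathrm{Out}(\mathbb F_3)$ is injective. Since $\sigma(q)^m(c)=c\bar q^{\,m}$, a word $w$ is sent by $\sigma(q)^m$ to a word of length at most $|w|(1+m|q|)$: growth is linear.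

In $\Gamma=F(a,b,c)\rtimes_\sigma Q$ the subgroup $G$ generated by $a,b,s,t$ is $F(a,b)\times Q$, and the remaining relations $qcq^{-1}=c\bar q$ read $c^{-1}qc=\bar qq$. So $\Gamma$ is an HNN extension of $G$ whose stable letter $c$ conjugates the factor $Q$ to the diagonal subgroup $\{\bar qq\}$. It acts on its Bass--Serre tree, whose vertices are the cosets $\gamma G$ and whose edges are the cosets $\gamma Q$, the edge $\gamma Q$ going from $\gamma G$ to $\gamma cG$.
\end{example}

The following question is posed in \cite{Gautero}.

\begin{quote}
\emph{Let $n,k\ge2$ and let $\sigma\colon\mathbb F_k\to\mathrm{Aut}(\mathbb F_n)$ be a homomorphism whose composition with $\mathrm{Aut}(\mathbb F_n)\to\mathrm{Out}(\mathbb F_n)$ is injective and has image consisting of polynomially growing outer automorphisms. Does $\mathbb F_n\rtimes_\sigma\mathbb F_k$ have the Haagerup property?}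
\end{quote}

Example~\ref{ex:running} suggests both a guess and a difficulty. The action there is triangular: the last generator $c$ is multiplied by words in the earlier ones. Adding the last generator is an HNN extension, so one hopes to climb from $Q$ to $\Gamma$ one generator at a time, and one guesses that the answer is yes. The difficulty is that the edge stabilizers are copies of the infinite, nonamenable group $Q$. The distance in the tree is then far from proper, and functions on the vertex groups must be glued along the edge groups, where they need not agree. What saves the situation is a feature visible in the example: every edge stabilizer is the image of a section of one and the same quotient map $\Gamma\to Q$.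

\begin{theorem}\label{thm:tree}
Let $\Gamma$ be a countable group acting without inversions on a tree $T$, and let $\pi\colon\Gamma\to Q$ be a homomorphism whose restriction to the stabilizer of each edge is an isomorphism onto $Q$. If all vertex stabilizers have the Haagerup property, so does $\Gamma$.
\end{theorem}

An exact sequence $1\to N\to\Gamma\to Q\to1$ induces a map $Q\to\mathrm{Out}(N)$, which sends the image of $\gamma$ to the class of $n\mapsto\gamma n\gamma^{-1}$.

\begin{theorem}\label{thm:ext}
Let $n\ge2$ and let $1\to\mathbb F_n\to\Gamma\to Q\to1$ be an exact sequence with $Q$ countable, such that the image of the induced map $Q\to\mathrm{Out}(\mathbb F_n)$ consists of polynomially growing elements. Then $\Gamma$ has the Haagerup property if and only if $Q$ does.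
\end{theorem}

The extension is not assumed to split. Taking $Q=\mathbb F_k$ answers the question; injectivity into $\mathrm{Out}(\mathbb F_n)$ is not needed.

\begin{corollary}\label{cor:answer}
Every semidirect product $\mathbb F_n\rtimes_\sigma\mathbb F_k$ as in the question above has the Haagerup property.
\end{corollary}

\begin{remark}\label{rem:hyp}
The condition on vertex stabilizers in Theorem~\ref{thm:tree} is also necessary, since they are subgroups of $\Gamma$. So the theorem is an equivalence, with no assumption on $Q$ and no finiteness assumption on the action. The hypothesis on $\pi$ cannot be weakened to injectivity on edge stabilizers. The group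
\[
\mathbb Z^2\rtimes\mathrm{SL}_2(\mathbb Z)=(\mathbb Z^2\rtimes\mathbb Z/4)*_{\mathbb Z^2\rtimes\mathbb Z/2}(\mathbb Z^2\rtimes\mathbb Z/6)
\]
acts without inversions on its Bass--Serre tree, its vertex stabilizers contain $\mathbb Z^2$ with finite index and so have the Haagerup property, and $\pi=\mathrm{id}$ is injective. The same action with $Q=1$ shows that surjectivity alone does not suffice either.
\end{remark}

Section~\ref{sec:pd} recalls how to obtain the Haagerup property from positive definite functions, and how contractions along the edges of a tree produce such functions. Sections~\ref{sec:coord}--\ref{sec:proofA} prove Theorem~\ref{thm:tree}; the idea is worked out on Example~\ref{ex:running} in Section~\ref{sec:cross}. Section~\ref{sec:tri} treats triangular actions by induction on the number of edges of a graph, and Section~\ref{sec:proofB} reduces Theorem~\ref{thm:ext} to the triangular case.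

\section{Positive definite functions and trees}\label{sec:pd}

Inner products are linear in the first variable. A function $\Phi\colon\Gamma\to\mathbb C$ is \emph{positive definite} if $\sum_{i,j}\overline\lambda_i\lambda_j\Phi(g_i^{-1}g_j)\ge0$ for all finite families $g_i\in\Gamma$, $\lambda_i\in\mathbb C$, and \emph{normalized} if $\Phi(1)=1$. We use three standard facts.

\begin{itemize}
\item \emph{GNS construction.} A normalized positive definite $\Phi$ has the form $\Phi(g)=\langle\rho(g)\xi,\xi\rangle$ for a unitary representation $\rho$ on a Hilbert space and a unit vector $\xi$. In particular $|\Phi|\le1$ and $\Phi(g^{-1})=\overline{\Phi(g)}$.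
\item \emph{Schoenberg's theorem.} If $\psi$ is conditionally negative definite and normalized as in Section~\ref{sec:intro}, then $e^{-s\psi}$ is positive definite for every $s>0$.
\item \emph{Permanence} \cite[\S6.1]{CCJJV}. The Haagerup property passes to subgroups, to finite direct products, to increasing unions of countable groups, and from a finite-index subgroup to the overgroup.
\end{itemize}

Positive definite functions are easier to build than negative definite ones, since they are matrix coefficients. The next lemma says what must be built. In the first direction a single superlevel set has to be finite; this tolerance for a small error at infinity will be used.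

\begin{lemma}\label{lem:crit}
Let $\Gamma$ be a countable group. Suppose that for every finite $F\subset\Gamma$ and every $\varepsilon>0$ there is a normalized positive definite $\Phi$ with $|\Phi-1|\le\varepsilon$ on $F$ and $\{|\Phi|>1/2\}$ finite. Then $\Gamma$ has the Haagerup property. Conversely, if $\Gamma$ has the Haagerup property, then for all $F$ and $\varepsilon$ there is a normalized positive definite $\Phi$ with $|\Phi-1|\le\varepsilon$ on $F$ and $\{|\Phi|>\delta\}$ finite for every $\delta>0$.
\end{lemma}

\begin{proof}
Let $F_1\subset F_2\subset\cdots$ be finite sets with union $\Gamma$. Take $\Phi_m$ for $F_m$ and $\varepsilon=2^{-m}$, and let $E_m=\{|\Phi_m|>1/2\}$. The series $\psi=\sum_m(1-\operatorname{Re}\Phi_m)$ converges pointwise, because its $m$-th term is at most $2^{-m}$ on $F_m$. It is real, symmetric, nonnegative and vanishes at $1$. The function $\operatorname{Re}\Phi_m=\frac12(\Phi_m+\overline{\Phi_m})$ is positive definite, and a constant contributes a multiple of $|\sum_i\lambda_i|^2=0$, so each term is conditionally negative definite, and so is $\psi$. Outside the finite set $E_1\cup\dots\cup E_m$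 the first $m$ terms are each at least $1/2$, so $\psi\ge m/2$ there, and $\psi$ is proper. Conversely, if $\psi$ is proper, take $\Phi=e^{-s\psi}$ with $s>0$ small.
\end{proof}

On a tree, positivity comes for free from contractions chosen edge by edge.

\begin{lemma}\label{lem:treepos}
Let $T$ be a tree. For each vertex $v$ let $\mathcal L_v$ be a Hilbert space, and for adjacent $v,v'$ let $C_{v'v}\colon\mathcal L_v\to\mathcal L_{v'}$ be a contraction, with $C_{vv'}=C_{v'v}^*$. For arbitrary $v,w$ with geodesic $v=v_0,\dots,v_l=w$ put $C_{wv}=C_{v_lv_{l-1}}\cdots C_{v_1v_0}$, and $C_{vv}=1$. Then $\sum_{v,w}\langle C_{wv}h_v,h_w\rangle\ge0$ for every finitely supported family $h_v\in\mathcal L_v$.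
\end{lemma}

\begin{proof}
For a finite subtree $S$ write $\beta_S(h)=\sum_{u,u'\in S}\langle C_{u'u}h_u,h_{u'}\rangle$. We show $\beta_S\ge0$ by induction on $|S|$; for one vertex $\beta_S(h)=\|h_v\|^2$. Otherwise let $v$ be a leaf of $S$ with neighbor $w$, and let $S'=S\setminus\{v\}$. Note that $C_{vu}=C_{uv}^*$ for all $u,v$, and $C_{uv}=C_{uw}C_{wv}$ for $u\in S'$. Push $h_v$ to $w$: put $h'_w=h_w+C_{wv}h_v$ and $h'_u=h_u$ for the other $u\in S'$. With $X=2\operatorname{Re}\sum_{u\in S'}\langle C_{uv}h_v,h_u\rangle$ we have
\[
\beta_S(h)=\beta_{S'}(h)+X+\|h_v\|^2,\qquad \beta_{S'}(h')=\beta_{S'}(h)+X+\|C_{wv}h_v\|^2 .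
\]
So $\beta_S(h)=\beta_{S'}(h')+\|h_v\|^2-\|C_{wv}h_v\|^2\ge0$.
\end{proof}

\begin{corollary}\label{cor:field}
In Lemma~\ref{lem:treepos}, suppose that a group $\Gamma$ acts on $T$ and acts on the family $(\mathcal L_v)$ by unitaries $\gamma\colon\mathcal L_v\to\mathcal L_{\gamma v}$, with $\gamma C_{v'v}=C_{\gamma v',\gamma v}\gamma$ and $\|C_{v'v}\|\le r$ for adjacent $v,v'$. Let $o$ be a vertex, $\zeta_1\in\mathcal L_o$ a unit vector, and $\zeta_x=x\zeta_1\in\mathcal L_{xo}$. Then $\Phi(\gamma)=\langle C_{o,\gamma o}\zeta_\gamma,\zeta_1\rangle$ is a normalized positive definite function on $\Gamma$, and $|\Phi(\gamma)|\le r^{d(o,\gamma o)}$.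
\end{corollary}

\begin{proof}
Applying the unitary $x$ gives $\Phi(x^{-1}y)=\langle C_{xo,yo}\zeta_y,\zeta_x\rangle$. Hence $\sum_{i,j}\overline\lambda_i\lambda_j\Phi(g_i^{-1}g_j)$ is the sum of Lemma~\ref{lem:treepos} for $h_v=\sum_{j:\,g_jo=v}\lambda_j\zeta_{g_j}$.
\end{proof}

\begin{example}\label{ex:trees}
Take $\mathcal L_v=\mathbb C$ and $C_{v'v}=r\in(0,1)$. Then $\Phi(\gamma)=r^{d(o,\gamma o)}$, which tends to $1$ pointwise as $r\to1$. If $T$ is locally finite and the vertex stabilizers are finite, $\{|\Phi|>1/2\}$ is finite, and Lemma~\ref{lem:crit} applies. This covers $\mathbb F_m$ acting on its Cayley tree and $\mathrm{SL}_2(\mathbb Z)=\mathbb Z/4*_{\mathbb Z/2}\mathbb Z/6$ acting on its Bass--Serre tree.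
\end{example}

\section{Local coordinates along a geodesic}\label{sec:coord}

Let $\Gamma$, $T$, $\pi$ be as in Theorem~\ref{thm:tree}, and write $\Gamma_v$, $\Gamma_e$ for stabilizers. When vertex stabilizers are infinite, $d(o,\gamma o)$ does not control $\gamma$. We attach to $\gamma$ one element of a vertex group for each vertex between $o$ and $\gamma o$, in such a way that these elements determine $\gamma$ up to finitely many possibilities.

\subsection*{Reduction to finitely many orbits}
Fix a vertex $o$ and enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$. Choose finite subtrees $S_1\subset S_2\subset\cdots$ with $o,\gamma_1o,\dots,\gamma_jo\in S_j$, and let $\Gamma_j$ be generated by $\gamma_1,\dots,\gamma_j$ and all $\Gamma_v$ with $v\in S_j$. Each generator $g$ satisfies $S_j\cap gS_j\ne\emptyset$. For a product $g_1\cdots g_m$ of generators, consecutive subtrees in the chain $S_j,\ g_1S_j,\ g_1g_2S_j,\dots$ therefore meet, so $T_j=\Gamma_jS_j$ is connected: it is a subtree with finitely many $\Gamma_j$-orbits of vertices and edges. An edge $e$ of $S_j$ with endpoint $v$ has $\Gamma_e\subset\Gamma_v\subset\Gamma_j$,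 since there are no inversions. So its stabilizer in $\Gamma_j$ is all of $\Gamma_e$ and maps isomorphically onto $Q$, and the same holds for its $\Gamma_j$-translates. Vertex stabilizers in $\Gamma_j$ are subgroups of groups with the Haagerup property. Thus $(\Gamma_j,T_j,\pi|_{\Gamma_j})$ satisfies the hypotheses, and $\Gamma$ is the increasing union of the $\Gamma_j$. By permanence we may assume from now on that \emph{$T$ has finitely many orbits of vertices and edges}. If $T$ is a point, $\Gamma=\Gamma_o$ and there is nothing to prove, so we assume that $T$ has an edge.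

\subsection*{Flags and sections}
Let $A$ be the finite set of vertex orbits and $a(v)\in A$ the orbit of $v$. Choose representatives $\bar v_a$, with $o$ among them, and put $G_a=\Gamma_{\bar v_a}$. A \emph{flag} is a pair $f=(v,e)$ with $v$ an endpoint of the edge $e$; one may think of it as the half of $e$ next to $v$. Let $I$ be the finite set of flag orbits, called \emph{types}. For $i\in I$ choose a representative $\bar f_i=(\bar v_{a(i)},\bar e_i)$. As there are no inversions, the stabilizer of $\bar f_i$ is the full edge stabilizer $D_i=\Gamma_{\bar e_i}\le G_{a(i)}$. Let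
\[
\sigma_i=(\pi|_{D_i})^{-1}\colon Q\to D_i\le G_{a(i)} .
\]
For a vertex $v$ put $X_v=\{x\in\Gamma: x\bar v_{a(v)}=v\}$, a left coset of $G_{a(v)}$. For a flag $f=(v,e)$ of type $i$ put $Z_f=\{x\in\Gamma:x\bar f_i=f\}\subset X_v$, a left coset of $D_i$. Since $\pi$ maps $D_i$ bijectively onto $Q$, it maps $Z_f$ bijectively onto $Q$. Let $s_f\colon Q\to Z_f$ be the inverse map. This is the one place where the hypothesis on $\pi$ enters: injectivity makes $s_f$ well defined, and surjectivity makes it defined on all of $Q$. For $q,q'\in Q$ and $\gamma\in\Gamma$,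
\begin{equation}\label{eq:sections}
s_f(qq')=s_f(q)\sigma_i(q'),\qquad s_{\gamma f}(\pi(\gamma)q)=\gamma s_f(q),
\end{equation}
because in each case the two sides lie in the same set, $Z_f$ or $Z_{\gamma f}=\gamma Z_f$, and have the same image in $Q$.

\subsection*{Coordinates}
Let $\gamma\in\Gamma$ and $q=\pi(\gamma)$. Let $o=w_0,w_1,\dots,w_l=\gamma o$ be the geodesic, with edges $e^k=\{w_{k-1},w_k\}$ and flags
\[
f_k=(w_{k-1},e^k),\qquad f'_k=(w_k,e^k)\qquad(1\le k\le l).
\]
At each vertex $w_k$ we have a flag $f'_k$ looking toward $o$ and a flag $f_{k+1}$ looking toward $\gamma o$. The first selects a representative $x_k$ of the identity in $X_{w_k}$, the second a representative $y_k$ of $\gamma$: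
\[
x_0=1,\quad x_k=s_{f'_k}(1)\ \ (1\le k\le l);\qquad y_k=s_{f_{k+1}}(q)\ \ (0\le k<l),\quad y_l=\gamma .
\]
The \emph{coordinates} of $\gamma$ are $b_k=x_k^{-1}y_k\in G_{a(w_k)}$ for $0\le k\le l$. For $l=0$ the only coordinate is $b_0=\gamma$.

\begin{lemma}\label{lem:recon}
The element $\gamma$ is determined by $l$, the types of $f_1,\dots,f_l$ and the coordinates $b_0,\dots,b_l$. Hence, for $L\ge0$ and a finite set $E\subset\Gamma$, only finitely many $\gamma$ have $d(o,\gamma o)\le L$ and all coordinates in $E$.
\end{lemma}

\begin{proof}
We know $x_0=1$. Suppose $x_k$ is known. Then $y_k=x_kb_k$ is known. If $k=l$, this is $\gamma$. If $k<l$, then $y_k\in Z_{f_{k+1}}$, so $f_{k+1}=y_k\bar f_j$ where $j$ is the type of $f_{k+1}$. This gives the edge $e^{k+1}$, its other endpoint $w_{k+1}$, the flag $f'_{k+1}$, and $x_{k+1}=s_{f'_{k+1}}(1)$. The second statement follows because $I$ is finite.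
\end{proof}

\begin{example}\label{ex:coord}
In Example~\ref{ex:running} there is one vertex orbit, with $o=G$, and there are two types of flags. Let $\bar e_+$ be the edge $Q$, from $o$ to $co$, and $\bar e_-=c^{-1}\bar e_+$, from $c^{-1}o$ to $o$. The representatives are $\bar f_\pm=(o,\bar e_\pm)$, with $\sigma_+(q)=q$ and $\sigma_-(q)=c^{-1}qc=\bar qq$. Let $n_0,n_1,n_2$ denote elements of $F(a,b)$.

\emph{One edge.} Since $Qc\subset cG$, every element of $GcG$ has the form $\gamma=n_0cn_1q$. Here $f_1=n_0\bar f_+$ and $f_1'=n_0c\bar f_-$, so $y_0=n_0q$ and $x_1=n_0c$. The coordinates are $b_0=n_0q$ and $b_1=n_1q$.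

\emph{Two edges.} Let $\gamma=n_0cn_1c^{-1}n_2$ with $n_1\ne1$, so $q=1$ and $l=2$. The flags are $f_1=n_0\bar f_+$, $f'_1=n_0c\bar f_-$, $f_2=n_0cn_1\bar f_-$ and $f_2'=n_0cn_1c^{-1}\bar f_+$. All four elements displayed have trivial image in $Q$, so they are $y_0,x_1,y_1,x_2$, and $b_k=n_k$ for $k=0,1,2$.
\end{example}

By Lemmas~\ref{lem:crit} and~\ref{lem:recon}, the goal is now clear. Given positive definite functions $\varphi_a$ on $G_a$ that are close to $1$ on large finite sets and small at infinity, we want a positive definite function on $\Gamma$ that behaves like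
\begin{equation}\label{eq:target}
r^{\,l}\prod_{k=0}^l\varphi_{a(w_k)}(b_k).
\end{equation}

\section{Crossing an edge}\label{sec:cross}

Let $\varphi_a(g)=\langle\rho_a(g)\xi_a,\xi_a\rangle$ be normalized positive definite functions on the groups $G_a$, to be chosen last, with GNS data $(\rho_a,H_a,\xi_a)$. Fix $r\in(0,1)$.

\subsection*{The spaces at the vertices}
To use Corollary~\ref{cor:field} we place a copy of $H_a$ at each vertex of type $a$, without choosing an identification. For $v$ with $a(v)=a$ let
\[
\mathcal H_v=\{h\colon X_v\to H_a\ :\ h(xg)=\rho_a(g)^{-1}h(x)\text{ for }g\in G_a\},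
\]
with $\langle h,h'\rangle=\langle h(x),h'(x)\rangle$ for any $x\in X_v$. Evaluation at any $x$ is a unitary $\mathcal H_v\to H_a$. The group $\Gamma$ acts by the unitaries $\gamma\colon\mathcal H_v\to\mathcal H_{\gamma v}$, $(\gamma h)(x)=h(\gamma^{-1}x)$. For $x\in X_v$ let $[x]\in\mathcal H_v$ be the element with value $\xi_a$ at $x$. Then $\gamma[x]=[\gamma x]$, and $[y](x)=\rho_a(x^{-1}y)\xi_a$, so
\begin{equation}\label{eq:inner}
\langle[y],[x]\rangle=\varphi_a(x^{-1}y).
\end{equation}
The factors of \eqref{eq:target} are the inner products $\langle[y_k],[x_k]\rangle$.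

\subsection*{The case $Q=1$: forget the vector}
If $Q$ is trivial, each $Z_f$ is a single element $s_f$, and $\gamma s_f=s_{\gamma f}$. For an edge $e$ with flags $f=(v,e)$, $f'=(v',e)$ define the rank one operator $C_{v'v}h=r\langle h,[s_f]\rangle[s_{f'}]$. These operators are equivariant and mutually adjoint, so Corollary~\ref{cor:field} applies with $\zeta_1=[1]$. Walk from $\gamma o$ to $o$. Crossing $e^k$ from $w_k$ to $w_{k-1}$ sends $[y_k]$ to $r\langle[y_k],[x_k]\rangle[y_{k-1}]$, and at the end $[y_0]$ is paired with $[x_0]=[1]$. So $\Phi(\gamma)$ is exactly \eqref{eq:target}. At each crossing the old vector is replaced by a number and a fresh vector is created. This is why each coordinate appears in its own factor.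

For infinite $Q$ this fails. An operator across $e$ must commute with $\Gamma_e$, so the range of a rank one operator must be a $\Gamma_e$-invariant line. If this line is spanned by $[s_{f'}(1)]$, with $f'$ of type $j$, then $|\varphi_{a(j)}|=1$ on a conjugate of the infinite group $D_j$ in $G_{a(j)}$, whereas we need $\varphi_{a(j)}$ to be small at infinity. The candidates for a fresh vector form a whole family $[s_{f'}(q)]$, $q\in Q$, which $\Gamma_e$ permutes, and the one we need depends on $\pi(\gamma)$.

\subsection*{General $Q$: store the vector}
The remedy is to destroy and create nothing. We add a memory, on which $\Gamma$ acts through $Q$; at each crossing the old vector is deposited in the memory and a fresh one is withdrawn from it. For this, all spaces $\mathcal H_v$ seen from flags of one type must be identified equivariantly with a single space, and the sections $s_f$ do exactly that. For $i\in I$ let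
\[
\mathcal K_i=\{k\colon Q\to H_{a(i)}\ :\ k(qq')=\rho_{a(i)}(\sigma_i(q'))^{-1}k(q)\text{ for }q'\in Q\},
\]
with $\langle k,k'\rangle=\langle k(q),k'(q)\rangle$ for any $q$, and with the unitary action $(\gamma k)(q)=k(\pi(\gamma)^{-1}q)$ of $\Gamma$. Let $\kappa_i(q)\in\mathcal K_i$ have value $\xi_{a(i)}$ at $q$. As for \eqref{eq:inner},
\begin{equation}\label{eq:kappa}
\gamma\kappa_i(q)=\kappa_i(\pi(\gamma)q),\qquad\langle\kappa_i(q),\kappa_i(1)\rangle=u_i(q),\qquad u_i:=\varphi_{a(i)}\circ\sigma_i .
\end{equation}
For a flag $f=(v,e)$ of type $i$ define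
\[
R_f\colon\mathcal H_v\to\mathcal K_i,\qquad(R_fh)(q)=h(s_f(q)).
\]
The first identity in \eqref{eq:sections} shows that $R_fh\in\mathcal K_i$. The map $R_f$ is unitary, since it intertwines the unitary evaluations at $s_f(1)$ and at $1$. The second identity gives $(R_{\gamma f}\gamma h)(q)=h(\gamma^{-1}s_{\gamma f}(q))=h(s_f(\pi(\gamma)^{-1}q))$, that is, $R_{\gamma f}\gamma=\gamma R_f$. Finally,
\begin{equation}\label{eq:R}
R_f[s_f(q)]=\kappa_i(q).
\end{equation}

Fix an order on $I$. For $n=(n_i)\in\mathbb Z_{\ge0}^I$ let $\mathcal F_n=\bigotimes_{i\in I}\mathcal K_i^{\otimes n_i}$, with $\mathcal F_0=\mathbb C$ and with the diagonal action of $\Gamma$. We picture $\mathcal F_n$ as $|I|$ \emph{queues}, the $i$-th having $n_i$ ordered slots. Put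
\[
\mathcal F=\bigoplus_n\mathcal F_n,\qquad\mathcal L_v=\mathcal H_v\otimes\mathcal F,\qquad \zeta_x^n=[x]\otimes\bigotimes_{i\in I}\kappa_i(\pi(x))^{\otimes n_i}\in\mathcal H_{xo}\otimes\mathcal F_n .
\]
Then $\zeta^n_x$ is a unit vector and $\gamma\zeta_x^n=\zeta_{\gamma x}^n$. Let $\mathbf e_i$ be the $i$-th unit vector of $\mathbb Z^I$. For a flag $f=(v,e)$ of type $i$ and $1\le p\le n_i+1$, let
\[
\mathrm{Ins}_{f,p}\colon\mathcal H_v\otimes\mathcal F_n\to\mathcal F_{n+\mathbf e_i}
\]
be the unitary that applies $R_f$ to the first factor and inserts the result into queue $i$ at position $p$. Its inverse removes the vector in position $p$ of queue $i$ and applies $R_f^{-1}$ to it. We have $\gamma\,\mathrm{Ins}_{f,p}=\mathrm{Ins}_{\gamma f,p}\,\gamma$. To cross an edge, we insert at the flag of departure and remove at the flag of arrival.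

\begin{example}[One edge]\label{ex:one}
Take $\gamma=n_0cn_1q$ as in Example~\ref{ex:coord}, write $\varphi$ for the function on $G$, and let $n=(n_+,n_-)$ with $n_+\ge1$. Cross from $\gamma o$ to $o$, using position $1$ both times. The vector $R_{f'_1}[\gamma]$ enters queue $-$. A vector $\kappa_+(q)$ leaves queue $+$ and becomes $[s_{f_1}(q)]=[n_0q]$ by \eqref{eq:R}. So $\zeta^n_\gamma$ is sent to
\[
[n_0q]\otimes\kappa_+(q)^{\otimes(n_+-1)}\otimes R_{f'_1}[\gamma]\otimes\kappa_-(q)^{\otimes n_-}.
\]
Pair this with $\zeta_1^{(n_+-1,\,n_-+1)}$, and use $\kappa_-(1)=R_{f'_1}[n_0c]$. By \eqref{eq:inner} and \eqref{eq:kappa} the result is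
\[
\varphi(n_0q)\,\varphi(n_1q)\;u_+(q)^{n_+-1}u_-(q)^{n_-}.
\]
The first two factors are those of \eqref{eq:target}. Two costs appear. The index $n$ has shifted, so $\zeta_1$ must be a superposition of the $\zeta^n_1$ over a set of $n$ that is almost invariant under small shifts. And the untouched slots contribute powers of $u_\pm(q)$; these have modulus at most $1$, and they are close to $1$ on a finite set if $\varphi$ is chosen after the length of the queues.
\end{example}

\begin{example}[Two edges]\label{ex:two}
A fixed position does not suffice. The condition $C_{vv'}=C_{v'v}^*$ forces removal at a flag to be the adjoint of insertion at that flag, so one cannot insert at the back of a queue and remove at the front. Use position $1$ throughout, and take $\gamma=n_0cn_1c^{-1}n_2$ with $n_-\ge1$. The first crossing puts $k=R_{f'_2}[\gamma]$ into queue $+$; its value at $1\in Q$ is $[\gamma](x_2)=\rho(n_2)\xi$. A vector $\kappa_-(1)$ is removed and becomes $[y_1]$. The second crossing puts $R_{f'_1}[y_1]$ into queue $-$, where it will be paired with $\kappa_-(1)=R_{f'_1}[x_1]$ to give $\varphi(n_1)$. It then removes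 $k$ itself from queue $+$. The vector $R_{f_1}^{-1}k$ has value $\rho(n_2)\xi$ at $s_{f_1}(1)=n_0$, so it equals $[n_0n_2]$. The pairing with $\zeta_1^n$ is $\varphi(n_0n_2)\varphi(n_1)$. Two coordinates have merged, and on the infinite family $a^mcac^{-1}a^{-m}$ the value is the constant $\varphi(a)$.

Now choose the positions uniformly at random. After the insertion, queue $+$ has $n_++1$ slots, and $k$ is removed with probability $1/(n_++1)$. Otherwise a vector $\kappa_+(1)$ is removed and becomes $[n_0]$, while $k$ stays and is paired with $\kappa_+(1)$ to give $\varphi(n_2)$. The average is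
\[
\frac{n_+}{n_++1}\,\varphi(n_0)\varphi(n_1)\varphi(n_2)+\frac1{n_++1}\,\varphi(n_0n_2)\varphi(n_1).
\]
A long queue almost forgets what was put into it.
\end{example}

This dictates the definition. For a flag $f=(v,e)$ of type $i$ let $J_f\colon\mathcal L_v\to\mathcal F$ be given on $\mathcal H_v\otimes\mathcal F_n$ by
\[
J_f=\frac1{n_i+1}\sum_{p=1}^{n_i+1}\mathrm{Ins}_{f,p}.
\]
On each summand $J_f$ is an average of unitaries, and different summands go to the mutually orthogonal spaces $\mathcal F_{n+\mathbf e_i}$, so $J_f$ is a contraction. Its adjoint vanishes on $\mathcal F_m$ if $m_i=0$, and for $m_i\ge1$ it is the average of the removals $\mathrm{Ins}_{f,p}^{-1}$ over $p\in\{1,\dots,m_i\}$. For an edge $e$ with flags $f=(v,e)$, $f'=(v',e)$ put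
\[
C_{v'v}=r\,J_{f'}^*J_f .
\]
Then $\|C_{v'v}\|\le r$, $C_{vv'}=C_{v'v}^*$ and $\gamma C_{v'v}=C_{\gamma v',\gamma v}\gamma$.

\section{Proof of the theorem on trees}\label{sec:proofA}

Fix integers $B,M\ge1$ and let $\mathrm{Box}=\{B+1,\dots,B+M\}^I$. The side $M$ will make the box almost invariant under shifts, and the offset $B$ will make all queues long. Put
\[
\zeta_x=M^{-|I|/2}\sum_{n\in\mathrm{Box}}\zeta^n_x\in\mathcal L_{xo}.
\]
This is a normalized sum of $M^{|I|}$ orthogonal unit vectors, hence a unit vector, and $\zeta_x=x\zeta_1$. By Corollary~\ref{cor:field}, $\Phi(\gamma)=\langle C_{o,\gamma o}\zeta_\gamma,\zeta_1\rangle$ is normalized positive definite and $|\Phi(\gamma)|\le r^{d(o,\gamma o)}$.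

\begin{lemma}\label{lem:formula}
Let $L<B$ be an integer and let $\gamma\in\Gamma$ have $l=d(o,\gamma o)\le L$. Use the notation of Section~\ref{sec:coord}, let $i_k$ be the type of $f'_k$ and $j_k$ the type of $f_k$, and put $\delta=\sum_{k=1}^l(\mathbf e_{i_k}-\mathbf e_{j_k})$. Then
\begin{equation}\label{eq:expand}
\Phi(\gamma)=r^lM^{-|I|}\sum_{n\in\mathrm{Box},\ n+\delta\in\mathrm{Box}}\tau_n ,\qquad |\tau_n-P_n|\le\frac{2L^2}{B-L},
\end{equation}
where
\begin{equation}\label{eq:P}
P_n=\prod_{k=0}^l\varphi_{a(w_k)}(b_k)\cdot\prod_{i\in I}u_i(q)^{m_i},\qquad m_i=n_i-\#\{k:j_k=i\}\in[0,B+M].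
\end{equation}
\end{lemma}

\begin{proof}
We have $C_{o,\gamma o}=r^lW$ with $W=(J_{f_1}^*J_{f'_1})\cdots(J_{f_l}^*J_{f'_l})$. The edges are crossed in the order $e^l,\dots,e^1$, and crossing $e^k$ inserts into queue $i_k$ and then removes from queue $j_k$. So $W$ maps $\mathcal H_{\gamma o}\otimes\mathcal F_n$ into $\mathcal H_o\otimes\mathcal F_{n+\delta}$, which gives the expansion in \eqref{eq:expand} with $\tau_n=\langle W\zeta^n_\gamma,\zeta_1^{n+\delta}\rangle$.

Fix $n\in\mathrm{Box}$ with $n+\delta\in\mathrm{Box}$. Just before the $t$-th removal, $1\le t\le l$, every queue has length at least $B+1-(t-1)>B-L>0$, so no removal meets an empty queue. The lengths of the queues at each moment depend only on $n$ and the types. Expanding the $2l$ averages, $\tau_n$ is the expectation of $\langle U\zeta^n_\gamma,\zeta_1^{n+\delta}\rangle$ over independent uniform choices of $2l$ positions, where $U$ is the corresponding composition of insertions and removals. Each $U$ is unitary, so each term has modulus at most $1$.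

Call a choice \emph{good} if no removal takes a vector that was inserted earlier. At the $t$-th removal the queue concerned contains at most $t\le L$ inserted vectors among more than $B-L$, and the position is uniform and independent of the earlier choices. So this removal takes an inserted vector with probability at most $L/(B-L)$, and the choices that are not good have total probability $\varepsilon_n\le L^2/(B-L)$.

Consider a good choice. The vector at the starting vertex $w_l$ is $[\gamma]=[y_l]$. The removal on crossing $e^k$ takes an original $\kappa_{j_k}(q)$, which by \eqref{eq:R} becomes $[s_{f_k}(q)]=[y_{k-1}]\in\mathcal H_{w_{k-1}}$. So the vector at $w_k$ is $[y_k]$ for every $k$, and $U\zeta^n_\gamma$ is an elementary tensor with three kinds of factors, each paired with the factor of $\zeta_1^{n+\delta}$ in the same slot.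
\begin{itemize}
\item The vector $[y_0]\in\mathcal H_o$ is paired with $[1]=[x_0]$, giving $\varphi_{a(w_0)}(b_0)$ by \eqref{eq:inner}.
\item For $1\le k\le l$, the inserted vector $R_{f'_k}[y_k]$ in queue $i_k$ is paired with $\kappa_{i_k}(1)=R_{f'_k}[x_k]$. Since $R_{f'_k}$ is unitary, this gives $\varphi_{a(w_k)}(b_k)$.
\item In queue $i$ there remain $m_i$ of the original $\kappa_i(q)$, each paired with $\kappa_i(1)$, giving $u_i(q)^{m_i}$ by \eqref{eq:kappa}.
\end{itemize}
So every good term equals $P_n$, whatever the positions. Since $|P_n|\le1$ and the other terms have modulus at most $1$, we get $|\tau_n-P_n|\le2\varepsilon_n$.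
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
We verify the criterion of Lemma~\ref{lem:crit}. Let $F\subset\Gamma$ be finite and nonempty, $0<\varepsilon\le1$, $\eta=\varepsilon/4$ and $l_0=\max_{\gamma\in F}d(o,\gamma o)$. Choose, in this order:
\begin{itemize}
\item an integer $L\ge\max(l_0,1)$ with $1-4^{-l_0/L}\le\eta$, and $r=4^{-1/L}$;
\item $M$ with $|I|\,l_0/M\le\eta$;
\item $B>L$ with $2L^2/(B-L)\le\min(\eta,1/8)$;
\item normalized positive definite functions $\varphi_a$ on $G_a$ such that $E_a=\{|\varphi_a|>1/4\}$ is finite and $|\varphi_a-1|\le\eta/\Lambda$ on the finite set $F_a$, where $\Lambda=L+1+|I|(B+M)$ and $F_a\subset G_a$ consists of the coordinates $b_k$ with $a(w_k)=a$ of the elements $\gamma\in F$, together with the elements $\sigma_i(\pi(\gamma))$ for $\gamma\in F$ and $a(i)=a$.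
\end{itemize}
The $\varphi_a$ exist by the second half of Lemma~\ref{lem:crit}; this is where the Haagerup property of the vertex stabilizers is used. The order is legitimate because the coordinates and the maps $\sigma_i$ depend only on the action and on $\pi$.

\emph{$\Phi$ is close to $1$ on $F$.} Let $\gamma\in F$, so $l\le l_0\le L$. The product \eqref{eq:P} has at most $\Lambda$ factors, each of modulus at most $1$ and within $\eta/\Lambda$ of $1$. For $|z_j|\le1$ one has $|\prod_j z_j-1|\le\sum_j|z_j-1|$, so $|P_n-1|\le\eta$ and $|\tau_n-1|\le2\eta$. Since $|\delta_i|\le l_0$, the proportion of $n\in\mathrm{Box}$ with $n_i+\delta_i\notin\{B+1,\dots,B+M\}$ is at most $l_0/M$ for each $i$, so the proportion with $n+\delta\notin\mathrm{Box}$ is at most $|I|\,l_0/M\le\eta$. Hence $|r^{-l}\Phi(\gamma)-1|\le 3\eta$ by \eqref{eq:expand}, and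
\[
|\Phi(\gamma)-1|\le r^l\cdot3\eta+(1-r^l)\le3\eta+(1-r^{l_0})\le4\eta=\varepsilon .
\]

\emph{The set $\{|\Phi|>1/2\}$ is finite.} Let $|\Phi(\gamma)|>1/2$. Then $l\le L$, since otherwise $|\Phi(\gamma)|\le r^L=1/4$. By \eqref{eq:expand}, some $\tau_n$ has modulus greater than $1/2$, so $|P_n|>1/2-1/8>1/4$. All factors of $P_n$ have modulus at most $1$, so each has modulus greater than $1/4$, and every coordinate $b_k$ lies in the finite set $\bigcup_aE_a$. By Lemma~\ref{lem:recon} there are finitely many such $\gamma$.
\end{proof}

\section{Triangular extensions}\label{sec:tri}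

We now make precise the triangular structure of Example~\ref{ex:running} and carry out the induction on generators. Graphs with several vertices are needed, so we work with groupoids.

A \emph{filtered graph} is a finite graph $\mathcal G$ with an ordering $e_1,\dots,e_K$ of its edges, each given an orientation. Let $\mathcal G_i$ be the subgraph consisting of all vertices and the edges $e_1,\dots,e_i$. A map $f\colon\mathcal G\to\mathcal G$ is \emph{upper triangular} if it fixes the vertices and, up to homotopy relative to endpoints,
\[
f(e_i)=\alpha_ie_i\beta_i\qquad(1\le i\le K),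
\]
where $\alpha_i,\beta_i$ are closed paths in $\mathcal G_{i-1}$, possibly trivial. In Example~\ref{ex:running}, $\mathcal G$ has one vertex and three loops $a,b,c$ in this order.

The \emph{fundamental groupoid} $\Pi(\mathcal G)$ consists of the homotopy classes, relative to endpoints, of edge paths; $pp'$ means $p$ followed by $p'$. Each class contains a unique reduced path, so $\Pi(\mathcal G_i)$ is a subgroupoid of $\Pi(\mathcal G)$. The groupoid is free on the edges: sending each edge to a class with the same endpoints defines a unique endomorphism that fixes the vertices. The loops at $b$ form the group $\pi_1(\mathcal G,b)$.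

\begin{lemma}\label{lem:upper}
Let $f$ be upper triangular. Then $f_*$ restricts to an automorphism of $\Pi(\mathcal G_i)$ for each $i$, and the restriction of $f$ to a component $Y$ of $\mathcal G_i$ is upper triangular for the induced order.
\end{lemma}

\begin{proof}
Induct on $i$, the case $i=0$ being trivial. Let $\omega$ be the inverse of $f_*$ on $\Pi(\mathcal G_{i-1})$ and extend it by $\omega(e_i)=\omega(\alpha_i)^{-1}e_i\,\omega(\beta_i)^{-1}$. Then $f_*\omega(e_i)=\alpha_i^{-1}(\alpha_ie_i\beta_i)\beta_i^{-1}=e_i$ and $\omega f_*(e_i)=\omega(\alpha_i)\omega(e_i)\omega(\beta_i)=e_i$. If $e_j\subset Y$, then $\alpha_j,\beta_j$ are paths in $\mathcal G_{j-1}\subset\mathcal G_i$ based at vertices of $Y$, so they lie in $Y\cap\mathcal G_{j-1}$.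
\end{proof}

Write $\mathrm{ad}(g)(n)=gng^{-1}$. Let $\mathcal G$ be a connected filtered graph. An extension $1\to N\to\Gamma\to Q\to1$ is \emph{$\mathcal G$-triangular} if, for some identification $N=\pi_1(\mathcal G,b)$, every automorphism $\theta_\gamma\colon n\mapsto\gamma n\gamma^{-1}$ of $N$, $\gamma\in\Gamma$, has the form $\mathrm{ad}(g)\circ f_*$ with $g\in N$ and $f$ upper triangular. The base vertex can be changed at will. If $p$ is a path from $b$ to $b'$ and $n'\in\pi_1(\mathcal G,b')$, then
\begin{equation}\label{eq:base}
p^{-1}\,\theta_\gamma(pn'p^{-1})\,p=m\,f_*(n')\,m^{-1},\qquad m=p^{-1}gf_*(p)\in\pi_1(\mathcal G,b').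
\end{equation}
The extension \emph{splits} if $\Gamma$ has a subgroup mapped isomorphically onto $Q$.

\begin{proposition}\label{prop:tri}
Let $\mathcal G$ be a connected filtered graph and $1\to N\to\Gamma\xrightarrow{\pi}Q\to1$ a $\mathcal G$-triangular extension with $Q$ countable.
\begin{enumerate}
\item[(i)] If $\operatorname{rank}N\ge2$, the extension splits.
\item[(ii)] If the extension splits and $Q$ has the Haagerup property, then so does $\Gamma$.
\end{enumerate}
\end{proposition}

\begin{proof}
We prove both statements by induction on the number $K$ of edges.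

\emph{Rank $0$.} Here $\Gamma\cong Q$. This includes $K=0$.

\emph{Rank $1$.} An upper triangular $f$ sends the cellular chain $e_i$ to $e_i$ plus a chain in $\mathcal G_{i-1}$, so it acts unipotently on $1$-chains and on the subgroup $H_1(\mathcal G;\mathbb Z)=N\cong\mathbb Z$ of cycles. A unipotent automorphism of $\mathbb Z$ is trivial, and so are the inner automorphisms. Hence $N$ is central. The splitting gives $\Gamma\cong\mathbb Z\times Q$, which has the Haagerup property by permanence.

\emph{Rank at least $2$.} Let $e=e_K$ have origin $y_1$, let $\mathcal G'=\mathcal G_{K-1}$ and $\Pi'=\Pi(\mathcal G')$. For upper triangular $f$ write $f_*(e)=\alpha e\beta$ with loops $\alpha,\beta\in\Pi'$. The graph $\mathcal G'$ has one or two components. Suppose first that it has two and that one of them is a tree. If $Y$ is the other and $b\in Y$, then $\pi_1(Y,b)=\pi_1(\mathcal G,b)$, the extension is $Y$-triangular by Lemma~\ref{lem:upper}, and induction gives (i) and (ii). So we may assume that \emph{no component of $\mathcal G'$ is a tree}; if $\mathcal G'$ is connected this is automatic, since its rank is $\operatorname{rank}N-1\ge1$.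 Take $N=\pi_1(\mathcal G,y_1)$.

\emph{The tree.} The universal cover of $\mathcal G$ is a tree whose vertices are the classes $p\in\Pi(\mathcal G)$ starting at $y_1$, with an edge from $p$ to $pe_i$ whenever $p$ ends at the origin of $e_i$. Remove the lifts of $e$. Two vertices $p,p'$ lie in the same remaining subtree exactly when $p'=pm$ with $m\in\Pi'$; write $[p]$ for the class of $p$. Collapsing each of these disjoint subtrees to a point gives a tree $T$. Its vertices are the classes $[p]$, and its edges are the lifts of $e$: one oriented edge $E_g$ from $[g]$ to $[ge]$ for each $g\in N$. The group $N$ acts by left multiplication, preserving orientation, simply transitively on edges. If $p$ ends at $y$ in the component $Y$ of $\mathcal G'$, then $np\in[p]$ means $p^{-1}np\in\Pi'$, so the stabilizer of $[p]$ is $N_{[p]}=p\,\pi_1(Y,y)\,p^{-1}\ne1$. If $\mathcal G'$ is connected, $T$ is the Bass--Serre tree of $N=\pi_1(\mathcal G')*\mathbb Z$ seen as an HNN extension over the trivial group, and otherwise it is that of the free product of the groups of the two components.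

\emph{Upper triangular maps act on $T$.} Define
\[
h_f[p]=[f_*(p)],\qquad h_f(E_g)=E_{f_*(g)\alpha}.
\]
By Lemma~\ref{lem:upper}, $f_*$ is an automorphism of $\Pi(\mathcal G)$ with $f_*(\Pi')=\Pi'$, so $h_f$ is a well-defined bijection on vertices and on edges. The edge $E_{f_*(g)\alpha}$ goes from $[f_*(g)\alpha]=[f_*(g)]$ to $[f_*(g)\alpha e]=[f_*(g)\alpha e\beta]=[f_*(ge)]$. So $h_f$ is an orientation-preserving automorphism of $T$, and $h_f(nz)=f_*(n)h_f(z)$ for $n\in N$ and every vertex or edge $z$.

\emph{The action of $\Gamma$.} For $\gamma\in\Gamma$ with $\theta_\gamma=\mathrm{ad}(g)\circ f_*$, the automorphism $h_\gamma=g\circ h_f$ satisfies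
\begin{equation}\label{eq:twist}
h_\gamma(nz)=\theta_\gamma(n)\,h_\gamma(z)\qquad(n\in N).
\end{equation}
The pair $(g,f)$ is not unique, and the upper triangular maps chosen for different $\gamma$ need not be compatible. This does no harm, because \eqref{eq:twist} determines $h_\gamma$. Indeed, if $h,h'$ both satisfy it, then $\mu=h^{-1}h'$ commutes with $N$, so $N_{\mu w}=N_w$ for each vertex $w$. A nontrivial element of $N_w$ fixes no other vertex, since it would then fix an edge of the geodesic between the two. As $N_w\ne1$, we get $\mu w=w$ for all $w$, and $\mu=1$. This is where it matters that no component of $\mathcal G'$ is a tree. Now $h_\gamma h_{\gamma'}$ satisfies \eqref{eq:twist} for $\gamma\gamma'$, and left multiplication by $\gamma\in N$ satisfies it for $\gamma$. So $\gamma\mapsto h_\gamma$ is an action of $\Gamma$ extending that of $N$. It preserves orientation, so it has no inversions.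

\emph{Edge stabilizers.} Let $E$ be an edge of $T$. Then $\Gamma_E\cap N=1$, and for each $\gamma\in\Gamma$ there is $n\in N$ with $nE=\gamma E$, that is, $n^{-1}\gamma\in\Gamma_E$. So $\pi|_{\Gamma_E}\colon\Gamma_E\to Q$ is an isomorphism. This proves (i).

\emph{Vertex stabilizers.} Let $w=[p]$ with $p$ ending at $y\in Y$. The group $\Gamma_w$ contains $\Gamma_E$ for an edge $E$ at $w$, so $1\to N_w\to\Gamma_w\to Q\to1$ is a split extension. Identify $N_w$ with $\pi_1(Y,y)$ by conjugation with $p$. If $\gamma\in\Gamma_w$ and $\theta_\gamma=\mathrm{ad}(g)\circ f_*$, then $[gf_*(p)]=[p]$, so the loop $m=p^{-1}gf_*(p)$ lies in $\Pi'$, that is, in $\pi_1(Y,y)$. By \eqref{eq:base}, $\theta_\gamma$ acts on $\pi_1(Y,y)$ as $\mathrm{ad}(m)\circ(f|_Y)_*$. So the extension is $Y$-triangular by Lemma~\ref{lem:upper}, and $Y$ has fewer than $K$ edges.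

If $Q$ has the Haagerup property, then so does each $\Gamma_w$, by (ii) for $Y$. The splitting required there, which is a real condition only when $Y$ has rank $1$, has just been supplied by an edge stabilizer. The group $\Gamma$ is countable, and Theorem~\ref{thm:tree} shows that it has the Haagerup property.
\end{proof}

\section{From polynomial growth to triangular form}\label{sec:proofB}

Call $\Theta\in\mathrm{Out}(\mathbb F_n)$ \emph{unipotent} if it is polynomially growing and acts unipotently on $H_1(\mathbb F_n;\mathbb Z)\cong\mathbb Z^n$. Polynomial growth is used only through the following theorem and through Lemma~\ref{lem:mod3}.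

\begin{theorem}[Kolchin theorem of Bestvina, Feighn and Handel \cite{BFH}]\label{thm:kolchin}
Let $\mathcal H\le\mathrm{Out}(\mathbb F_n)$ be a finitely generated subgroup all of whose elements are unipotent. Then there are a connected filtered graph $\mathcal G$ and an identification $\pi_1(\mathcal G)\cong\mathbb F_n$ such that every element of $\mathcal H$ is represented by an upper triangular map $f\colon\mathcal G\to\mathcal G$.
\end{theorem}

A polynomially growing element need not be unipotent: inverting every basis element has order $2$ and acts on $H_1$ as $-1$. A congruence condition removes such elements. Since $-1\equiv1$ modulo $2$, we work modulo $3$.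

\begin{lemma}\label{lem:mod3}
If $\Theta\in\mathrm{Out}(\mathbb F_n)$ is polynomially growing and acts trivially on $H_1(\mathbb F_n;\mathbb Z/3)$, then $\Theta$ is unipotent.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_n$ be the free basis and $A\in\mathrm{GL}_n(\mathbb Z)$ the matrix of $\Theta$ on $H_1(\mathbb F_n;\mathbb Z)$. The class in $\mathbb Z^n$ of a word depends only on its conjugacy class and has $\ell^1$-norm at most the length of the word. So the $i$-th column of $A^m$ has $\ell^1$-norm at most $\|\Theta^m([x_i])\|$, and $\|A^m\|$ is bounded by a polynomial in $m$. An eigenvalue $\lambda$ satisfies $|\lambda|^m\le\|A^m\|$, so $|\lambda|\le1$. Write $A=1+3A'$ with $A'$ an integer matrix. Its eigenvalues $(\lambda-1)/3$ have modulus at most $2/3$, so $A'^{\,m}\to0$. A sequence of integer matrices tending to $0$ is eventually $0$. Hence $A'$ is nilpotent and $A$ is unipotent.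
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
\emph{Reduction to $Q$ finitely generated}, as Theorem~\ref{thm:kolchin} requires. Write $Q$ as an increasing union of finitely generated subgroups $Q^{(j)}$, with preimages $\Gamma^{(j)}$ in $\Gamma$. Each extension $1\to\mathbb F_n\to\Gamma^{(j)}\to Q^{(j)}\to1$ satisfies the hypothesis. By permanence under subgroups and increasing unions, $Q$ has the Haagerup property if and only if all $Q^{(j)}$ do, and $\Gamma$ has it if and only if all $\Gamma^{(j)}$ do. So it suffices to treat finitely generated $Q$.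

\emph{Reduction to a triangular extension.} Let $Q_1$ be the kernel of the composition $Q\to\mathrm{Out}(\mathbb F_n)\to\mathrm{GL}_n(\mathbb Z/3)$. It has finite index in $Q$, so it is finitely generated, and its preimage $\Gamma_1$ has finite index in $\Gamma$. By permanence, $Q$ has the Haagerup property if and only if $Q_1$ does, and $\Gamma$ has it if and only if $\Gamma_1$ does. The image $\mathcal H$ of $Q_1$ in $\mathrm{Out}(\mathbb F_n)$ is finitely generated and consists of unipotent elements by Lemma~\ref{lem:mod3}. Let $\mathcal G$ be given by Theorem~\ref{thm:kolchin}. For $\gamma\in\Gamma_1$ the outer class of $\theta_\gamma$ lies in $\mathcal H$, so it is the class of $f_*$ for an upper triangular $f$, which means $\theta_\gamma=\mathrm{ad}(g)\circ f_*$ for some $g\in\mathbb F_n$. Thus $1\to\mathbb F_n\to\Gamma_1\to Q_1\to1$ is $\mathcal G$-triangular.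

\emph{Conclusion.} Since $n\ge2$, this extension splits by Proposition~\ref{prop:tri}(i); both implications use the splitting. If $Q_1$ has the Haagerup property, so does $\Gamma_1$ by Proposition~\ref{prop:tri}(ii). If $\Gamma_1$ has it, so does $Q_1$, which is isomorphic to a subgroup of $\Gamma_1$.
\end{proof}

Corollary~\ref{cor:answer} is the case $Q=\mathbb F_k$ of Theorem~\ref{thm:ext}, since $\mathbb F_k$ has the Haagerup property by Example~\ref{ex:trees}.

\begin{thebibliography}{9}

\bibitem{BFH}
Bestvina, Feighn and Handel, \emph{The Tits alternative for $\mathrm{Out}(F_n)$ II}, Ann. of Math. 161 (2005).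

\bibitem{CCJJV}
Cherix, Cowling, Jolissaint, Julg and Valette, \emph{Groups with the Haagerup Property}, Birkh\"auser, 2001.

\bibitem{Gautero}
Fran\c{c}ois Gautero, \emph{A non-trivial example of a free-by-free group with the Haagerup property}, arXiv:1008.3766 (2010).

\end{thebibliography}
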